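# A non-Hilbertian space $X$ with property (D) for both $X$ and $X^*$

**Theorem A.** There is a reflexive Banach space $X$ with a normalized 1‑unconditional basis, not isomorphic to a Hilbert space, such that $X$ and $X^*$ satisfy (D).

**Theorem B.** The space $X$ constructed below also has properties 1, 2 and 4, and for a suitable choice of its parameters property 3.

1. $X$ has an equivalent norm that is uniformly convex, and uniformly smooth of power type 2. In particular it is superreflexive and of type 2.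
2. Every bounded operator (symmetric or not) $X\to X^*$, and every bounded operator $X^*\to X$, factors through a Hilbert space. For every $r\in\mathbb N$, $X^r$ and $(X^*)^r$ satisfy (D).
3. Given $\varphi:\mathbb N\to(0,\infty)$ with $\varphi(n)\to\infty$, $X$ can be chosen such that, for all large $n$, every $n$‑dimensional subspace of $X^*$ has Banach–Mazur distance at most $\varphi(n)$ to $\ell_2^n$.
4. (D) is not stable under direct sums: $X$ and $X^*$ satisfy (D), $X\oplus X^*$ does not.

All spaces are real and $\mathbb N=\{1,2,\dots\}$. Theorem A answers, in the negative, the following question: if $X$ and $X^*$ both satisfy (D), must $X$ be isomorphic to a Hilbert space? The source of the problem is N. Kalton, S. V. Konyagin and L. Veselý, "Delta-semidefinite and delta-convex quadratic forms in Banach spaces", arXiv:math/0605549 (2006).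

## Delta-semidefinite forms and factorization through Hilbert space

**Definition.** A function $q:X\to\mathbb R$ is a *continuous quadratic form* if $q(x)=b(x,x)$ for some continuous bilinear $b:X\times X\to\mathbb R$. It is generated by a unique bounded symmetric operator $T:X\to X^*$, so $q(x)=\langle Tx,x\rangle$ and $\langle Tx,y\rangle=\langle Ty,x\rangle$; explicitly $\langle Tx,y\rangle=\frac12(b(x,y)+b(y,x))$. The form $q$ is *delta-semidefinite* if it is a difference of two nonnegative continuous quadratic forms. The space $X$ *satisfies (D)* if every continuous quadratic form on $X$ is delta-semidefinite.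

Equivalently, $q$ is delta-semidefinite if and only if some continuous quadratic form $Q$ has $Q\pm q\ge 0$. If $q=Q_1-Q_2$ with $Q_1,Q_2\ge0$, take $Q=Q_1+Q_2$. Conversely $q=\frac12(Q+q)-\frac12(Q-q)$. So (D) asks for one nonnegative form that dominates $|q|$.

*Example: a Hilbert space satisfies (D).* There $q(x)=\langle Tx,x\rangle$ with $T$ self-adjoint, and $Q(x)=\langle|T|x,x\rangle$ dominates $\pm q$. Property (D) depends only on the isomorphism class, so spaces isomorphic to a Hilbert space satisfy (D).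

An operator $T:Y\to Z$ *factors through a Hilbert space* if $T=\beta\alpha$ with bounded $\alpha:Y\to H$, $\beta:H\to Z$ and $H$ a Hilbert space. For example, the formal inclusion $\ell_1\to\ell_\infty$ factors as $\ell_1\to\ell_2\to\ell_\infty$; it corresponds to the form $\sum x_j^2$ on $\ell_1$. We use two known results, which the problem allows us to quote.

**Fact 1.** A continuous quadratic form on $X$ is delta-semidefinite if and only if the corresponding symmetric operator $T:X\to X^*$ factors through a Hilbert space.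

**Fact 2.** $X\oplus X^*$ satisfies (D) if and only if $X$ is isomorphic to a Hilbert space.

Let us see by hand why Fact 2 follows from Fact 1, because the computation shows what our question is about. On $X\oplus X^*$ take the duality form $q(x,x')=\langle x',x\rangle$. Its operator is $T(x,x')=\frac12(x',\iota x)$, where $\iota:X\to X^{**}$ is the canonical embedding. If $T$ factors through a Hilbert space, so does its corner $\iota=\beta\alpha$. Then $\|x\|=\|\beta\alpha x\|\le\|\beta\|\|\alpha x\|$, so $\alpha$ is an isomorphism from $X$ onto a subspace of a Hilbert space. The converse is clear.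

A form on $X\oplus X^*$ consists of a form on $X$, a form on $X^*$, and an off-diagonal part. The culprit above lies entirely off the diagonal, and the hypothesis "$X$ and $X^*$ satisfy (D)" sees only the diagonal blocks. Theorem A says that the diagonal blocks do not suffice.

## A trace criterion for (D)

To prove (D) for a space we need an upper bound that can be checked on finitely many vectors.

**Lemma 1.** Let $Y$ be a Banach space and $C<\infty$. Suppose that for every symmetric bilinear $u:Y\times Y\to\mathbb R$ with $|u(x,y)|\le\|x\|\|y\|$, all $x_1,\dots,x_m\in Y$ with $\sum\|x_i\|^2\le1$, and all symmetric orthogonal $m\times m$ matrices $w$,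
$$\sum_{i,j}w_{ij}u(x_i,x_j)\le C. \tag{1}$$
Then $Y$ satisfies (D).

*Proof.* Taking $u=0$ shows $C\ge0$. By scaling it suffices to treat $q(x)=u(x,x)$ with $u$ as in the lemma.

**Step 1.** *This step turns the search for a dominating form on a finite-dimensional subspace into a minimax problem.* Let $F\subset Y$ be a nonzero finite-dimensional subspace with unit sphere $S_F$. Let $\mathcal S$ be the finite-dimensional space of quadratic forms on $F$, and let
$$\mathcal Q=\{Q\in\mathcal S: Q+q\ge0,\ Q-q\ge0\text{ on }F\}.$$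
This set is convex, and it is nonempty because it contains a large multiple of a Euclidean form. Each $Q\in\mathcal Q$ is $\ge0$ (add the two conditions). For $x\in F$ let $\delta_x\in\mathcal S^*$ be evaluation, $\delta_x(Q)=Q(x)$, and let $K$ be the convex hull of the compact set $\{\delta_x:x\in S_F\}$. By Carathéodory's theorem $K$ is compact. The pairing $(Q,\theta)\mapsto\theta(Q)$ on $\mathcal Q\times K$ is affine and continuous in each variable, so Sion's minimax theorem gives
$$\inf_{Q\in\mathcal Q}\max_{S_F}Q=\inf_{Q\in\mathcal Q}\max_{\theta\in K}\theta(Q)=\max_{\theta\in K}\inf_{Q\in\mathcal Q}\theta(Q).$$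
We claim that the right side is at most $C$.

**Step 2.** *This step bounds $\inf_Q\theta(Q)$ for a fixed $\theta$ by choosing $Q$ as an absolute value of a matrix.* Let $\theta$ be a convex combination of finitely many $\delta_x$, $x\in S_F$. Let $\theta_0$ be another such combination whose points span $F$, let $\eta\in(0,1)$, and write
$$\theta'=(1-\eta)\theta+\eta\theta_0=\sum_{i=1}^m m_i\delta_{f_i},\qquad m_i>0,\ \sum m_i=1,\ f_i\in S_F.$$
Since $Q\ge0$ for $Q\in\mathcal Q$, $\theta(Q)\le(1-\eta)^{-1}\theta'(Q)$. Put $x_i=\sqrt{m_i}f_i$, so $\sum\|x_i\|^2=1$, and define $B:\mathbb R^m\to F$ by $Be_i=x_i$. It is onto. Let $U=(u(x_i,x_j))_{i,j}$, a symmetric matrix. We have $(U\xi)_i=u(x_i,B\xi)$, so $\ker B\subset\ker U=\ker|U|$. Therefore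
$$Q(B\xi):=\langle|U|\xi,\xi\rangle$$
is a well-defined quadratic form on $F$. Since $q(B\xi)=\langle U\xi,\xi\rangle$ and $|U|\pm U\ge0$, we have $Q\in\mathcal Q$. Diagonalize $U$ and let $w$ be the matrix with the same eigenvectors and with eigenvalues the signs of those of $U$ (sign $1$ for the eigenvalue $0$). Then $w$ is symmetric orthogonal, $wU=|U|$, and by (1)
$$\theta'(Q)=\sum_i m_iQ(f_i)=\sum_iQ(x_i)=\operatorname{tr}|U|=\operatorname{tr}(wU)=\sum_{i,j}w_{ij}u(x_i,x_j)\le C.$$
So $\inf_{\mathcal Q}\theta(Q)\le C/(1-\eta)$ for all $\eta$. Let $\eta\to0$.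

**Step 3.** *This step passes from finite-dimensional subspaces to $Y$.* For each $F$ there is now $Q_F\in\mathcal Q$ with $Q_F(x)\le(C+1)\|x\|^2$ on $F$. As $Q_F\ge0$, Cauchy–Schwarz gives $|Q_F(x,y)|\le(C+1)\|x\|\|y\|$ for its symmetric bilinear form. Take the limit of $Q_F(x,y)$ along an ultrafilter that refines the order filter of finite-dimensional subspaces; each pair $x,y$ lies in $F$ eventually. The limit is a bounded symmetric bilinear form, and its quadratic form $Q$ satisfies $Q\pm q\ge0$. So $q$ is delta-semidefinite. $\square$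

## Type 2 gives (D), and what happens on $\ell_p$

Throughout, $g_1,g_2,\dots$ are independent standard Gaussian variables.

**Lemma 2.** Suppose there is $C$ such that for all finite families in $Y$
$$\mathbb E\Big\|\sum_i g_iz_i\Big\|^2\le C\sum_i\|z_i\|^2. \tag{2}$$
Then (1) holds with this $C$, and $Y$ satisfies (D).

*Proof.* Let $u,x_i,w$ be as in Lemma 1 and put $\tilde x_i=\sum_jw_{ij}x_j$. Then
$$\sum_{i,j}w_{ij}u(x_i,x_j)=\sum_iu(x_i,\tilde x_i)=\mathbb E\,u\Big(\sum_ig_ix_i,\sum_kg_k\tilde x_k\Big)\le\Big(\mathbb E\big\|\sum_ig_ix_i\big\|^2\Big)^{1/2}\Big(\mathbb E\big\|\sum_kg_k\tilde x_k\big\|^2\Big)^{1/2}.$$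
Now $\sum_kg_k\tilde x_k=\sum_j(w^Tg)_jx_j$, and $w^Tg$ has the same distribution as $g$ because $w$ is orthogonal. So both factors are at most $C^{1/2}$. $\square$

**The case $\ell_p$, $2\le p<\infty$.** Put $\gamma_p=(\mathbb E|g_1|^p)^{1/p}$. For fixed $j$, $\sum_ig_iz_i(j)$ is Gaussian with variance $\sum_iz_i(j)^2$. Hence
$$\mathbb E\Big\|\sum g_iz_i\Big\|_p^2\le\Big(\mathbb E\Big\|\sum g_iz_i\Big\|_p^p\Big)^{2/p}=\gamma_p^2\Big\|\sum_iz_i^2\Big\|_{p/2}\le\gamma_p^2\sum_i\|z_i\|_p^2 ,$$
where $z_i^2$ is the coordinatewise square and the last step is the triangle inequality in $\ell_{p/2}$. So $\ell_p$ satisfies (D) for $2\le p<\infty$.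

**The case $\ell_r$, $1\le r<2$.** Let $p$ be conjugate to $r$, with $1/p=0$ if $r=1$. Let $n$ be a power of $2$ and let $H$ be the symmetric $n\times n$ Sylvester matrix with entries $\pm1$ and $H^2=nI$, obtained by iterating $H\mapsto\begin{pmatrix}H&H\\H&-H\end{pmatrix}$ from $(1)$. Put $U=n^{-1/2}H$. It has norm $n^{-1/2}$ as an operator $\ell_1^n\to\ell_\infty^n$ and norm $1$ on $\ell_2^n$, so by the Riesz–Thorin theorem it has norm at most $n^{-(1/2-1/p)}$ from $\ell_r^n$ to $\ell_p^n$. Let $V=n^{1/2-1/p}U$ and $q_n(x)=\langle Vx,x\rangle$; the bilinear form of $q_n$ is bounded by $\|x\|_r\|y\|_r$. Suppose $Q\pm q_n\ge0$ and $Q(x)\le C\|x\|_r^2$. In an orthonormal eigenbasis of $V$ the diagonal entries of $Q$ dominate the moduli of the eigenvalues, so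
$$Cn\ge\sum_jQ(e_j)=\operatorname{tr}Q\ge\operatorname{tr}|V|=n\cdot n^{1/2-1/p},\qquad\text{that is, } C\ge n^{1/2-1/p}.$$
Now split $\mathbb N$ into blocks of sizes $n_1,n_2,\dots$, powers of $2$ with $n_\nu^{1/2-1/p}\ge4^\nu$ (this $n_\nu$ is local to the present example), and let $q=\sum_\nu2^{-\nu}q_{n_\nu}$, with $q_{n_\nu}$ acting on the $\nu$‑th block. This is a continuous form on $\ell_r$. A form $Q\le C\|\cdot\|_r^2$ with $Q\pm q\ge0$ would give $C\ge2^{-\nu}4^\nu=2^\nu$ for all $\nu$. So $\ell_r$ fails (D).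

Thus for $2<p<\infty$ the space $\ell_p$ satisfies (D) and its dual does not. We need a space whose dual is better.

**Lemma 2 cannot treat both $X$ and $X^*$.** Let $X$ have a normalized 1‑unconditional basis $(e_j)$ with coordinate functionals $(e_j^*)$, which have norm $1$. Assume (2) holds in $X$ and in $X^*$. By unconditionality and Jensen's inequality, for finitely supported $a$,
$$\mathbb E\Big\|\sum g_ja_je_j^*\Big\|^2=\mathbb E\Big\|\sum|g_j|a_je_j^*\Big\|^2\ge(\mathbb E|g_1|)^2\Big\|\sum a_je_j^*\Big\|^2=\tfrac2\pi\Big\|\sum a_je_j^*\Big\|^2 .$$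
So $\|\sum a_je_j^*\|\le(\pi C/2)^{1/2}\|a\|_{\ell_2}$, and in the same way $\|\sum a_je_j\|\le(\pi C/2)^{1/2}\|a\|_{\ell_2}$. By the first inequality, for $z=\sum z_je_j$ we get $\sum z_j^2=\langle\sum z_je_j^*,z\rangle\le(\pi C/2)^{1/2}\|z_\cdot\|_{\ell_2}\|z\|$, hence $\|z\|\ge(\pi C/2)^{-1/2}\|z_\cdot\|_{\ell_2}$. Then $X$ is isomorphic to $\ell_2$.

So the plan is asymmetric. Our $X$ will satisfy (2), and $X^*$ needs a different proof of (1).

## The constants, the space $X$, and four inequalities

The norm will be an "$\ell_2$‑like" norm that is truly smaller than the $\ell_2$ norm, but such that $f(n)$ disjoint pieces lying beyond $n$ already see $\ell_2$ up to the factor $2$, where $f$ grows extremely fast. It is a 2‑convex, modified Tsirelson‑type space with very fast admissibility.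

**Constants.** Let $M(N)=(4N^2)^N$, which increases in $N\ge1$, put $n_0=0$, and for $k\ge1$
$$\varepsilon_k=2^{-k-1}(3\cdot2^{k+1})^{-n_{k-1}},\qquad r_k=\lfloor64/\varepsilon_k^2\rfloor+1,\qquad n_k=n_{k-1}+2k+r_k.$$
Fix a nondecreasing $f:\mathbb N\to\mathbb N$ with $f(k)\ge M(n_k)$ for all $k\ge1$.

The order of choice is $n_{k-1}$, then $\varepsilon_k$, then $r_k$, then $n_k$, then $f(k)$, so nothing is circular. For example $\varepsilon_1=\frac14$, $r_1=1025$, $n_1=1027$, $\varepsilon_2=\frac18\cdot24^{-1027}$. The choice of $\varepsilon_k$ makes it tiny relative to any count in dimension $n_{k-1}$; $r_k$ satisfies $r_k\varepsilon_k^2>64$. In particular $f\ge16$.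

**Definition.** Let $\mathfrak B$ be the smallest set of finitely supported functions $b:\mathbb N\to[0,1]$ that contains $0$ and all $1_{\{j\}}$, and such that whenever $b_1,\dots,b_L\in\mathfrak B$ have disjoint supports contained in $[n,\infty)$ and $L\le f(n)$, also $\frac14\sum b_i\in\mathfrak B$. Let $X$ be the completion of $c_{00}$ under
$$\|z\|=\sup_{b\in\mathfrak B}\Big(\sum_jb(j)z(j)^2\Big)^{1/2}.$$

*Examples.* (a) $\|e_1+e_2+e_3+e_4\|=1$. Indeed a $b\in\mathfrak B$ that takes the value $1$ must be some $1_{\{j\}}$, since every $\frac14\sum b_i$ is at most $\frac14$; it contributes at most $1$. Every other $b$ is at most $\frac14$ and contributes at most $4\cdot\frac14$. (b) If $L\le f(n)$ and $z$ is supported on a set $\{j_1,\dots,j_L\}\subset[n,\infty)$, then $\frac14\sum_i1_{\{j_i\}}\in\mathfrak B$, so $\frac12\|z\|_{\ell_2}\le\|z\|\le\|z\|_{\ell_2}$.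

*First properties.* By induction on the construction, $b\in\mathfrak B$ and $A\subset\mathbb N$ imply $b1_A\in\mathfrak B$. The norm is a supremum of seminorms with $\sup_j|z(j)|\le\|z\|\le\|z\|_{\ell_2}$ on $c_{00}$, and it depends only on $|z|$ and increases with $|z|$. So it is a norm, and $(e_j)$ is a normalized 1‑unconditional basis of $X$. We identify elements of $X$ with their coordinate sequences. The formula for the norm holds on $X$: each seminorm $(\sum b(j)z(j)^2)^{1/2}$ is continuous on $X$ and bounded by $\|z\|$, so their supremum is a continuous seminorm on $X$ that agrees with $\|\cdot\|$ on the dense subspace $c_{00}$. If $|y|\le|x|$ coordinatewise and $x\in X$, then the blocks $\sum_{l<j\le l'}y(j)e_j$ are dominated in norm by those of $x$, so $y\in X$ and $\|y\|\le\|x\|$. Thus $X$ is a Banach lattice for the coordinatewise order.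

An element $x\in X^*$ is determined by the sequence $x(j)=\langle x,e_j\rangle$, and we identify it with this sequence. If $0\le e\in X^*$ and $|y|\le e$ pointwise, then $|\sum y(j)z(j)|\le\langle e,|z|\rangle\le\|e\|\|z\|$ for $z\in c_{00}$; so $y\in X^*$ and $\|y\|\le\|e\|$. By 1‑unconditionality also $x1_A,|x|\in X^*$, $\|x1_A\|\le\|x\|$ and $\|\,|x|\,\|=\|x\|$ for $x\in X^*$. Since $|z(j)|\le\|z\|$ and $\|e_j\|=1$, $\|1_{\{j\}}\|_{X^*}=1$.

**Lemma 3.** The following hold.

* **(Z1)** For finitely many $z_i\in X$, $\big\|(\sum|z_i|^2)^{1/2}\big\|^2\le\sum\|z_i\|^2$. In particular $\|\sum z_i\|^2\le\sum\|z_i\|^2$ for disjoint $z_i$.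
* **(Z2)** If $A_1,\dots,A_L\subset[n,\infty)$ are disjoint and $L\le f(n)$, then $\|z\|^2\ge\frac14\sum_i\|z1_{A_i}\|^2$ for $z\in X$.
* **(W1)** If $A_1,\dots,A_L\subset\mathbb N$ are disjoint and $x\in X^*$, then $\sum\|x1_{A_i}\|^2\le\|x\|^2$.
* **(W2)** If $A_i$ are as in (Z2) and $h_i\in X^*$ is supported in $A_i$, then $\|\sum h_i\|\le2(\sum\|h_i\|^2)^{1/2}$.

*Proof.* (Z1): The vector $(\sum|z_i|^2)^{1/2}$ is dominated by $\sum|z_i|$, so it is in $X$, and $\sum_jb(j)\sum_iz_i(j)^2\le\sum_i\|z_i\|^2$ for each $b$.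

(Z2): Let $z\in c_{00}$ and $b_1,\dots,b_L\in\mathfrak B$. Then $\frac14\sum b_i1_{A_i}\in\mathfrak B$, so $\|z\|^2\ge\frac14\sum_i\sum_jb_i(j)(z1_{A_i})(j)^2$. Take the supremum over each $b_i$ separately. Both sides are continuous in $z$, so the inequality holds on $X$.

(W1): For $\eta>0$ take $z_i$ supported in $A_i$ with $\|z_i\|\le1$ and $\langle x,z_i\rangle\ge\|x1_{A_i}\|-\eta$. If $\sum c_i^2=1$, then (Z1) gives $\|\sum c_iz_i\|\le1$. For $c_i\ge0$ we get $\sum c_i(\|x1_{A_i}\|-\eta)\le\|x\|$. Let $\eta\to0$ and choose $c$ proportional to $(\|x1_{A_i}\|)_i$.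

(W2): By (Z2), $\langle\sum h_i,z\rangle=\sum\langle h_i,z1_{A_i}\rangle\le(\sum\|h_i\|^2)^{1/2}(\sum\|z1_{A_i}\|^2)^{1/2}\le(\sum\|h_i\|^2)^{1/2}\cdot2\|z\|$. $\square$

## $X$ is not isomorphic to a Hilbert space

Let $\mathcal F_0$ consist of $\emptyset$ and the singletons. Let $\mathcal F_{r+1}$ consist of all $\bigcup_{i\le L}F_i$ with $F_i\in\mathcal F_r$, $F_i\subset[n,\infty)$ and $L\le f(n)$ for some $n$. For example, a nonempty $F$ is in $\mathcal F_1$ exactly when $|F|\le f(\min F)$. Taking $L=1$, $n=1$ shows $\mathcal F_r\subset\mathcal F_{r+1}$.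

**Lemma 4.** There is no $c'>0$ with $\|z\|^2\ge c'\|z\|_{\ell_2}^2$ for all $z\in c_{00}$. Consequently $X$ is not isomorphic to a Hilbert space.

*Proof.*

**Step 1.** *This step describes the level sets of $b\in\mathfrak B$.* The claim is that $b$ takes values in $\{0\}\cup\{4^{-s}:s\ge0\}$ and $\{b\ge4^{-r}\}\in\mathcal F_r$ for all $r\ge0$. Both are clear for $b=0$ and $b=1_{\{j\}}$. Let $b=\frac14\sum b_i$ as in the definition, with the claim true for the $b_i$. The supports are disjoint, so the statement on values is clear, and $\{b\ge1\}=\emptyset\in\mathcal F_0$. For $r\ge1$, $\{b\ge4^{-r}\}=\bigcup_i\{b_i\ge4^{-(r-1)}\}$ is a union of $L\le f(n)$ members of $\mathcal F_{r-1}$ contained in $[n,\infty)$, so it is in $\mathcal F_r$.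

**Step 2.** *This step spreads a probability so thinly that no set of $\mathcal F_r$ catches much of it.* The claim is that for all integers $r,p\ge0$ and all $\delta>0$ there is a finitely supported probability $t$ on $[p,\infty)\cap\mathbb N$ with $t(F)\le\delta$ for all $F\in\mathcal F_r$. For $r=0$ take a uniform measure on a large finite set. Suppose the claim holds for $r$, and let $m\ge2/\delta$. Choose successively finitely supported probabilities $t_1,\dots,t_m$ on $[p,\infty)$, with $s_j=\max\operatorname{supp}t_j$, such that for $j\ge2$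
$$\min\operatorname{supp}t_j>s_{j-1},\qquad t_j(F)\le\frac{\delta}{2f(s_{j-1})}\quad(F\in\mathcal F_r),$$
and put $t=\frac1m\sum t_j$. Let $F=\bigcup_{i\le L}F_i\in\mathcal F_{r+1}$ with $n$ as in the definition. Let $j_0$ be the least $j$ with $s_j\ge n$; if there is none, $t(F)=0$. For $j<j_0$ the support of $t_j$ lies below $n$, so $t_j(F)=0$. Trivially $t_{j_0}(F)\le1$. For $j>j_0$ we have $s_{j-1}\ge n$, so $t_j(F)\le f(n)\,\delta/(2f(s_{j-1}))\le\delta/2$. Altogether $t(F)\le\frac1m+\frac\delta2\le\delta$.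

**Step 3.** *This step compares with $\ell_2$.* Take $t$ from Step 2 with $\delta=4^{-r-1}$, and let $\sqrt t$ be its coordinatewise root. Off $\{b\ge4^{-r}\}$ we have $b\le4^{-r-1}$ by Step 1, so
$$\|\sqrt t\|^2=\sup_b\sum_jb(j)t(j)\le\sup_b\,t(\{b\ge4^{-r}\})+4^{-r-1}\le2\cdot4^{-r-1},\qquad\|\sqrt t\|_{\ell_2}=1.$$
Let $r\to\infty$ to get the first assertion. If $X$ had an equivalent Hilbertian norm $\|\cdot\|_h$, then averaging over signs would give, with some $c,c'>0$,
$$\Big\|\sum a_je_j\Big\|^2=\operatorname{Av}_\pm\Big\|\sum\pm a_je_j\Big\|^2\ge c\operatorname{Av}_\pm\Big\|\sum\pm a_je_j\Big\|_h^2=c\sum a_j^2\|e_j\|_h^2\ge c'\sum a_j^2,$$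
which we have just excluded. $\square$

## Smoothness of $X$, and property (D) for $X$

Recall that a Banach lattice is *$p$‑convex* if $\|(\sum|z_i|^p)^{1/p}\|\le C(\sum\|z_i\|^p)^{1/p}$, *$q$‑concave* if $(\sum\|z_i\|^q)^{1/q}\le C\|(\sum|z_i|^q)^{1/q}\|$, and satisfies a *lower $r$‑estimate* if $(\sum\|z_i\|^r)^{1/r}\le C\|\sum z_i\|$ for disjoint $z_i$, in each case for all finite families. For instance $\ell_p$ is $p$‑convex and $p$‑concave with both constants $1$. By (Z1), $X$ is 2‑convex with constant $1$. We use three results from Lindenstrauss–Tzafriri, *Classical Banach Spaces II*: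

* Thm. 1.f.7: a Banach lattice with a lower $r$‑estimate, $1<r<\infty$, is $q$‑concave for all $q>r$.
* Prop. 1.d.8: a $p$‑convex and $q$‑concave lattice has an equivalent lattice norm with both constants equal to $1$.
* Thm. 1.f.1: if $1<p\le2\le q<\infty$ and both constants are $1$, then the lattice is uniformly convex with modulus of power type $q$ and uniformly smooth with modulus of power type $p$.

**Lemma 5.** $X$ has an equivalent norm $|\cdot|$ that is uniformly convex and is uniformly smooth of power type $2$; in particular $X$ is reflexive. After scaling, for some $\lambda$ and some $\kappa\ge1$,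
$$\|z\|\le|z|\le\lambda\|z\|,\qquad|x+y|^2+|x-y|^2\le2|x|^2+2\kappa|y|^2. \tag{3}$$

*Proof.*

**Step 1.** *This step proves a lower 5‑estimate.* We have $f(1)\ge16$. By induction on $r\ge0$, the sum of $16^r$ disjoint vectors of norm $\ge1$ has norm $\ge2^r$: group them into $16$ groups of $16^{r-1}$ and use (Z2) with $n=1$, so that the squared norm is at least $\frac14\cdot16\cdot4^{r-1}=4^r$. If $16^r\le N<16^{r+1}$, then $N$ disjoint vectors of norm $\ge1$ have a sum of norm at least $2^r\ge\frac12N^{1/4}$. Now let $z_1,\dots,z_m$ be disjoint with $\|\sum z_i\|\le1$; then $\|z_i\|\le1$. Let $N_r$ be the number of $i$ with $2^{-r-1}<\|z_i\|\le2^{-r}$. Then $\frac12N_r^{1/4}2^{-r-1}\le1$, so $N_r\le2^{4(r+2)}$, and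
$$\sum\|z_i\|^5\le\sum_{r\ge0}2^{8+4r}2^{-5r}=2^9.$$

**Step 2.** *This step renorms.* By Step 1 and Thm. 1.f.7, $X$ is $6$‑concave, and it is 2‑convex. Prop. 1.d.8 gives an equivalent lattice norm $|\cdot|$ with 2‑convexity and 6‑concavity constants $1$. By Thm. 1.f.1 it is uniformly convex, so $X$ is reflexive, and it is uniformly smooth of power type 2: with $\rho(\tau)=\sup\{\frac12(|x+y|+|x-y|)-1:|x|=1,|y|=\tau\}$ we have $\rho(\tau)\le\kappa_0\tau^2$ for $0<\tau\le1$. Scaling the norm gives the first part of (3).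

**Step 3.** *This step turns the modulus into the second inequality of (3), with $\kappa=\max(3,(1+\kappa_0)^2)$.* The inequality is homogeneous, and trivial for $y=0$. Let first $0<|y|\le|x|$; we may assume $|x|=1$, $|y|=\tau\le1$. Put $a=|x+y|$, $b=|x-y|$. Then $a+b\le2+2\kappa_0\tau^2$ and $|a-b|\le2\tau$, so
$$a^2+b^2=\tfrac12\big[(a+b)^2+(a-b)^2\big]\le2(1+\kappa_0\tau^2)^2+2\tau^2\le2+2(1+\kappa_0)^2\tau^2,$$
where $\tau^4\le\tau^2$ was used. If $|y|>|x|$, then $a^2+b^2\le2(|x|+|y|)^2\le2|x|^2+6|y|^2$. $\square$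

**Lemma 6.** If $V$ has an equivalent norm satisfying (3) with some $\lambda$ and some $\kappa\ge1$, then $V$ satisfies (D). In particular $X$ and $X\oplus_2X$ satisfy (D).

*Proof.* Let $S$ be a partial signed sum. By (3), averaging over the next sign gives $\frac12(|S+z|^2+|S-z|^2)\le|S|^2+\kappa|z|^2$. Iterating, $\operatorname{Av}_\pm|\sum\pm z_i|^2\le\kappa\sum|z_i|^2$. The signs of Gaussians are independent of their moduli, so conditioning on the moduli gives $\mathbb E|\sum g_iz_i|^2\le\kappa\sum|z_i|^2$. Hence $\mathbb E\|\sum g_iz_i\|^2\le\kappa\lambda^2\sum\|z_i\|^2$, and Lemma 2 applies. On $X\oplus_2X$ the norm $|(x,x')|^2=|x|^2+|x'|^2$ satisfies (3) with the same constants. $\square$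

Theorem B(1) is now proved: a space with an equivalent uniformly convex norm is superreflexive, and the sign average in the last proof is type 2.

## Low-dimensional subspaces of $X^*$ with far-out support

We turn to $X^*$. Let $X^*_{\ge n}=\{x\in X^*:x(j)=0\text{ for }j<n\}$. It is closed and has codimension $n-1$. By (W1) and (W2), at most $f(n)$ disjoint vectors in $X^*_{\ge n}$ span a Euclidean space up to the factor $2$. The next lemma treats arbitrary $N$‑dimensional subspaces. If $u_1,\dots,u_N$ is a basis, the "direction" of $(u_1(j),\dots,u_N(j))$ as $j$ varies can be rounded to finitely many values, so the subspace nearly lies in the span of finitely many disjoint vectors.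

**Lemma 7.** Let $E\subset X^*_{\ge n}$, $\dim E=N\ge1$, $M(N)\le f(n)$. There are a finite-dimensional Hilbert space $H$ and $J:X^*\to H$ with $\|J\|\le8$ and $\|x\|\le\|Jx\|$ for $x\in E$.

*Proof.*

**Step 1.** *This step approximates $E$ by combinations of disjoint vectors.* Let $u_1,\dots,u_N$ be an Auerbach basis of $E$: $\|u_i\|=1$ and $|a_i|\le\|\sum_la_lu_l\|$. Put $e=\sum|u_i|\in X^*$, so $\|e\|\le N$. Let $K=4N^2$ and divide $[-1,1]^N$ into $K^N=M(N)$ disjoint, suitably half-open cubes of side $2/K$ with centers $\kappa_s=(\kappa_{s,1},\dots,\kappa_{s,N})$. Let $A_s$ be the set of $j$ with $e(j)>0$ and $(u_i(j)/e(j))_i$ in the $s$‑th cube. These are disjoint subsets of $[n,\infty)$. Put $h_s=e1_{A_s}$ and $\tilde u_i=\sum_s\kappa_{s,i}h_s$. Then $|u_i-\tilde u_i|\le e/K$ pointwise, so $\|u_i-\tilde u_i\|\le N/K$. For $x=\sum a_iu_i$ and $\tilde x=\sum a_i\tilde u_i$,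
$$\|x-\tilde x\|\le\sum|a_i|\,\frac NK\le N\|x\|\frac NK=\tfrac14\|x\|.$$

**Step 2.** *This step builds $J$ from norming vectors of the $h_s$.* For $h_s\ne0$ choose, by reflexivity, $g_s\in X$ with $\|g_s\|=1$ and $\langle h_s,g_s\rangle=\|h_s\|$. Replacing $g_s$ by $g_s1_{A_s}$ keeps both equalities, so assume $g_s$ is supported in $A_s$. Put $J_0x=(\langle x,g_s\rangle)_s$, a map into a finite-dimensional $\ell_2$. By (W1), $\|J_0x\|^2\le\sum_s\|x1_{A_s}\|^2\le\|x\|^2$ for all $x\in X^*$.

**Step 3.** *This step bounds $J_0$ from below on $E$.* For $x\in E$ write $\tilde x=\sum c_sh_s$. Then $J_0\tilde x=(c_s\|h_s\|)_s$. There are at most $M(N)\le f(n)$ sets $A_s$, so (W2) gives $\|\tilde x\|\le2(\sum c_s^2\|h_s\|^2)^{1/2}=2\|J_0\tilde x\|$. Therefore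
$$\|J_0x\|\ge\|J_0\tilde x\|-\|x-\tilde x\|\ge\tfrac12\|\tilde x\|-\tfrac14\|x\|\ge\tfrac38\|x\|-\tfrac14\|x\|=\tfrac18\|x\|.$$
Take $J=8J_0$. $\square$

## Distances to $\ell_2^n$ grow slowly, but they grow

Recall that $d(E,\ell_2^n)\le D$ holds if $E$ carries a Hilbertian norm with $a\|x\|_h\le\|x\|\le b\|x\|_h$ and $b/a\le D$.

**Proposition 8.** Let $E\subset X^*$ with $\dim E=n\ge1$, and let $k\in\mathbb N$ satisfy $f(k)\ge M(n)$. There is a Hilbertian norm $\|\cdot\|_h$ on $E$ with
$$\|x\|\le\sqrt k\,\|x\|_h,\qquad\|x\|_h\le8\|x\|;\qquad\text{in particular }d(E,\ell_2^n)\le8\sqrt k. \tag{4}$$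

*Proof.* The space $E'=\{x1_{[k,\infty)}:x\in E\}\subset X^*_{\ge k}$ has dimension at most $n$. Take $J$ from Lemma 7 for $E'$ ($J=0$ if $E'=0$) and put $\|x\|_h^2=\sum_{j<k}x(j)^2+\|J(x1_{[k,\infty)})\|^2$. Since $\|1_{\{j\}}\|_{X^*}=1$,
$$\|x\|\le\sum_{j<k}|x(j)|+\|x1_{[k,\infty)}\|\le\sqrt k\,\|x\|_h$$
by Cauchy–Schwarz with $k$ terms. By (W1), $\|x\|_h^2\le64\big(\sum_{j<k}x(j)^2+\|x1_{[k,\infty)}\|^2\big)\le64\|x\|^2$. $\square$

**Proof of Theorem B(3).** Our requirements on $f$ are only that it is nondecreasing and $f(k)\ge M(n_k)$. Given $\varphi\to\infty$, choose a nondecreasing unbounded sequence $k(n)\in\mathbb N$ with $8\sqrt{k(n)}\le\varphi(n)$ for all large $n$; for instance $k(n)=\max\big(1,\lfloor\inf_{m\ge n}\varphi(m)^2/64\rfloor\big)$. Let $f(k)$ be the maximum of $M(n_k)$ and of $M(n)$ over the finitely many $n$ with $k(n)\le k$. This $f$ is nondecreasing, $f(k)\ge M(n_k)$, and $f(k(n))\ge M(n)$ for every $n$. So (4) gives $d(E,\ell_2^n)\le8\sqrt{k(n)}\le\varphi(n)$ for all large $n$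 and all $n$‑dimensional $E\subset X^*$. $\square$

**The first attempt at (1) for $X^*$, and where it stops.** Let $x_1,\dots,x_m\in X^*$ with $\sum\|x_i\|^2\le1$, let $f(k)\ge M(m)$, and use the norm of (4) on their span. With $\tilde x_i=\sum_jw_{ij}x_j$ and $w$ orthogonal, $\sum\|\tilde x_i\|_h^2=\sum\|x_i\|_h^2$, so
$$\sum_{i,j}w_{ij}u(x_i,x_j)=\sum_iu(x_i,\tilde x_i)\le k\sum_i\|x_i\|_h\|\tilde x_i\|_h\le k\sum_i\|x_i\|_h^2\le64k.$$
This is almost (1), but $k$ depends on the number $m$ of vectors. The dependence on $m$ cannot be removed in this way. If $d(E,\ell_2^{\dim E})\le D$ held for all finite-dimensional $E\subset X^*$, take $E$ spanned by $1_{\{1\}},\dots,1_{\{m\}}$ with $\|x\|\le\|x\|_h\le D\|x\|$. Averaging over signs, $\|\sum a_j1_{\{j\}}\|^2\le\sum a_j^2\|1_{\{j\}}\|_h^2\le D^2\sum a_j^2$. Then $\sum z_j^2\le D\|z\|_{\ell_2}\|z\|$ for $z\in X$ supported in $[1,m]$, that is, $\|z\|_{\ell_2}\le D\|z\|$ for all $m$. This contradicts Lemma 4.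

So no single Hilbertian norm on the span of all the $x_i$ will do. Lemma 7 is uniform, with constant $8$, as long as the dimension is at most $n_k$ and the vectors start beyond $k$. The way out is to treat different parts of the span with different Hilbertian norms, and to use smallness of the map $e_i\mapsto x_i$ to decouple the parts.

## A filtration argument giving (D) for the dual

We isolate what is needed from the space.

**Theorem 9.** Let $V$ be a reflexive Banach space such that

* **(H1)** $V$ has an equivalent norm satisfying (3) with some $\lambda$ and some $\kappa\ge1$;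
* **(H2)** there are closed subspaces $V^*=Y_1\supset Y_2\supset\cdots$ with $\operatorname{codim}Y_{k+1}\le2k$, such that for every nonzero $E\subset Y_k$ with $\dim E\le n_k$ there are a Hilbert space $H$ and $J:V^*\to H$ with $\|J\|\le8$ and $\|x\|\le\|Jx\|$ on $E$.

Then $V^*$ satisfies (D).

The proof uses the derivative of the squared smooth norm.

**Lemma 10.** Let $V$ be a Banach space with an equivalent norm $|\cdot|$ satisfying the second inequality in (3) for some $\kappa\ge1$, and $h=|\cdot|^2$. Then $h$ is Gâteaux differentiable, $h'(tx)=t\,h'(x)$ for $t>0$, $|h'(x)y|\le2|x||y|$,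
$$h(x+v)\le h(x)+h'(x)v+2\kappa|v|^2,\qquad|(h'(x')-h'(x))y|\le8\kappa|x'-x||y|.$$

*Proof.* The function $h$ is convex, so the one-sided derivative $p(y)=h'_+(x;y)$ exists and is sublinear. From $0\le h(x+ty)+h(x-ty)-2h(x)\le2\kappa t^2|y|^2$ we get $p(y)+p(-y)=0$. Then $p(y)+p(z)=-(p(-y)+p(-z))\le-p(-y-z)=p(y+z)\le p(y)+p(z)$, so $p$ is linear. Since $h(tx+sy)=t^2h(x+\frac sty)$, $h'(tx)y=t^2\cdot\frac1t h'(x)y$. The bound follows from $h(x+ty)-h(x)\le2t|x||y|+t^2|y|^2$ for $t>0$, applied to $\pm y$.

Put $g_x(v)=h(x+v)-h(x)-h'(x)v$. It is $\ge0$ by convexity, and $g_x(v)+g_x(-v)\le2\kappa|v|^2$ by (3). So $0\le g_x(v)\le2\kappa|v|^2$, which is the first displayed inequality. Let $d=x'-x\neq0$. Expand $h(x'+y)$ in two ways: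
$$h(x)+h'(x)(d+y)+g_x(d+y)=h(x'+y)=h(x)+h'(x)d+g_x(d)+h'(x')y+g_{x'}(y).$$
Hence $(h'(x')-h'(x))y=g_x(d+y)-g_x(d)-g_{x'}(y)\le2\kappa(|d|+|y|)^2$. For $|y|=|d|$ the right side is $8\kappa|d||y|$. Homogeneity in $y$ and replacing $y$ by $-y$ give the last bound. $\square$

*Proof of Theorem 9.* We verify (1) for $Y=V^*$. Let $u$ be symmetric with $|u(x,y)|\le\|x\|\|y\|$, let $x_1,\dots,x_m\in V^*$ with $\sum\|x_i\|^2\le1$, and let $w$ be a symmetric contraction on $L:=\ell_2^m$ (for instance a symmetric orthogonal matrix). Define $B:L\to V^*$ by $Be_i=x_i$. By Cauchy–Schwarz $\|B\|\le1$. Recall that $\|A\|_{HS}^2=\sum\|A\epsilon_a\|^2$ does not depend on the orthonormal basis $(\epsilon_a)$ of $L$, and that $\|AC\|_{HS}\le\|A\|_{HS}\|C\|$. For every operator $J$ from $V^*$ to a Hilbert space,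
$$\|JB\|_{HS}^2=\sum\|Jx_i\|^2\le\|J\|^2. \tag{5}$$

**Step 1 (filtration).** *This step splits $L$ into orthogonal pieces: the $k$‑th piece has dimension at most $n_k$, its image lies in $Y_k$, and $B$ is tiny on it.* We construct subspaces $\{0\}=L_0\subset L_1\subset\cdots\subset L$ with
$$\dim L_k\le n_k,\qquad B(L_k^\perp)\subset Y_{k+1}\ (k\ge0),\qquad\|B|_{L_k^\perp}\|\le\varepsilon_k\ (k\ge1).$$
For $k=0$ there is nothing to check, as $Y_1=V^*$. Given $L_{k-1}$, let $L'=L_{k-1}+\{\xi:B\xi\in Y_{k+1}\}^\perp$. The subspace $\{\xi:B\xi\in Y_{k+1}\}$ has codimension at most $2k$, so $\dim L'\le n_{k-1}+2k$, and $B(L'^\perp)\subset Y_{k+1}$. Choose successively orthonormal $\epsilon_1,\epsilon_2,\dots\in L'^\perp$ with $\|B\epsilon_j\|>\varepsilon_k$, as long as possible. This stops before reaching $r_k$ vectors. Otherwise $E=\operatorname{span}\{B\epsilon_j\}_{j\le r_k}\subset Y_{k+1}$ is nonzero of dimension at most $r_k\le n_{k+1}$, and with $J$ from (H2) and (5)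
$$r_k\varepsilon_k^2<\sum_j\|B\epsilon_j\|^2\le\sum_j\|JB\epsilon_j\|^2\le64,$$
contradicting $r_k>64/\varepsilon_k^2$. Let $L_k$ be the span of $L'$ and the chosen vectors. Then $\dim L_k\le n_{k-1}+2k+r_k=n_k$, and no unit vector $\xi\in L_k^\perp$ has $\|B\xi\|>\varepsilon_k$, since it could have been chosen next.

Let $\Pi_k$, $k\ge1$, be the orthogonal projection onto $L_k\ominus L_{k-1}$. Only finitely many are nonzero. On $(\bigcup L_k)^\perp$ we have $\|B\xi\|\le\varepsilon_k\|\xi\|$ for all $k$, so $B=0$ there. Since $\operatorname{ran}\Pi_k\subset L_k\cap L_{k-1}^\perp$,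
$$\operatorname{rank}\Pi_k\le n_k,\qquad\operatorname{ran}B\Pi_k\subset Y_k,\qquad\|B\Pi_k\|\le\varepsilon_{k-1}\ (k\ge2). \tag{6}$$
So (H2) applies to $E_k=\operatorname{ran}B\Pi_k$. Let $J_k$ be the operator it gives ($J_k=0$ if $E_k=0$), and put $\alpha_k=\|J_kB\Pi_k\|_{HS}$. By (5), $\alpha_k\le8$.

**Step 2 (reduction to $\sum\alpha_k^2$).** *This step bounds the quantity in (1) by the numbers $\alpha_k$, by showing that pieces at distance at least $2$ hardly interact.* Let $(\epsilon_a)$ be an orthonormal basis of $L$ adapted to the ranges of the $\Pi_k$ and $(\bigcup L_k)^\perp$, and write $a\in k$ if $\epsilon_a\in\operatorname{ran}\Pi_k$. The quantity in (1) is $I=\sum_iu(Be_i,Bwe_i)$, a trace, which does not depend on the orthonormal basis. As $B=0$ on $(\bigcup L_k)^\perp$,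
$$I=\sum_{a,b}\langle w\epsilon_a,\epsilon_b\rangle u(B\epsilon_a,B\epsilon_b)=\sum_{k,l}t_{kl},\qquad t_{kl}=\sum_{a\in k}u(B\epsilon_a,B\Pi_lw\epsilon_a),$$
and $t_{kl}=t_{lk}$ because $u$ and $w$ are symmetric. For $l\in\{k,k+1\}$, since $B\epsilon_a\in E_k$ and $B\Pi_lw\epsilon_a\in E_l$,
$$|t_{kl}|\le\sum_{a\in k}\|J_kB\epsilon_a\|\,\|J_lB\Pi_lw\epsilon_a\|\le\alpha_k\|J_lB\Pi_lw\|_{HS}\le\alpha_k\alpha_l.$$
The range of $\sum_{l\ge k+2}\Pi_l$ lies in $L_{k+1}^\perp$, where $B$ has norm at most $\varepsilon_{k+1}$. There are at most $n_k$ indices $a\in k$, so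
$$\Big|\sum_{l\ge k+2}t_{kl}\Big|\le\sum_{a\in k}\|B\epsilon_a\|\,\Big\|B\sum_{l\ge k+2}\Pi_lw\epsilon_a\Big\|\le n_k\varepsilon_{k+1}\le2^{-k-2},$$
because $\varepsilon_{k+1}=2^{-k-2}(3\cdot2^{k+2})^{-n_k}$. Therefore
$$|I|\le\sum_k\alpha_k^2+2\sum_k\alpha_k\alpha_{k+1}+2\sum_k2^{-k-2}\le3\sum_k\alpha_k^2+1.$$

*Why we are not done.* We know $\alpha_k\le8$ for each $k$, but the number of nonzero pieces is not bounded. The hypothesis (H1) has not been used yet. It enters by duality. The vectors $J_k^*J_kB\Pi_ke_i$ lie in $V$ and pair with the $x_i$ to give $\alpha_k^2$. If their sum over $k$ is controlled by $(\sum\alpha_k^2)^{1/2}$, then $\sum\alpha_k^2\lesssim(\sum\alpha_k^2)^{1/2}$. Were $V$ a Hilbert space, this would be Pythagoras: for $\Psi_k=J_k^*J_kB\Pi_k$ and $k\ne l$, $\sum_i\langle\Psi_le_i,\Psi_ke_i\rangle=\operatorname{tr}(\Pi_l\Psi_l^*\Psi_k\Pi_k)=\operatorname{tr}(\Pi_k\Pi_l\Psi_l^*\Psi_k)=0$. In our $V$, random signs $\theta_k$ would make $\sum_i|\sum_k\theta_k\Psi_ke_i|^2$ small by the type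 2 inequality, but then the pairing would give $\sum\theta_k\alpha_k^2$, and the signs would spoil the sum. So we add the pieces one at a time, expand with Lemma 10, and show that the first-order term is small. The difficulty is that $y\mapsto h'(y)$ is not linear. The remedy is that the earlier pieces span a space of dimension at most $n_{k-2}$, where $h'$ can be replaced by its values on a net, and each of these values is a fixed functional composed with the operator $\Psi_k$ of tiny norm. Working with one parity of $k$ at a time creates the gap from $k$ to $k-2$.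

**Step 3 (setting up the sum over one parity class).** *This step converts $\sum\alpha_k^2$ into a pairing between the $x_i$ and vectors of $V$.* Let $\mathcal K=\{k_1<k_2<\cdots\}$ be the finite set of odd, or of even, integers $k\ge1$ with $\Pi_k\ne0$, and put $S=\sum_{k\in\mathcal K}\alpha_k^2$. By reflexivity $J_k^*$ maps into $V$, so
$$\Psi_k=J_k^*J_kB\Pi_k:L\to V,\qquad\|\Psi_k\|\le64\|B\Pi_k\|,\qquad\|\Psi_k\xi\|\le8\|J_kB\Pi_k\xi\|.$$
Moreover
$$\sum_i\langle x_i,\Psi_ke_i\rangle=\sum_i\langle J_kBe_i,J_kB\Pi_ke_i\rangle=\operatorname{tr}\big((J_kB)^*J_kB\Pi_k\big)=\|J_kB\Pi_k\|_{HS}^2=\alpha_k^2.$$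
With $z_i=\sum_{k\in\mathcal K}\Psi_ke_i$ it follows that
$$S=\sum_i\langle x_i,z_i\rangle\le\Big(\sum_i\|z_i\|^2\Big)^{1/2}\le\Big(\sum_i|z_i|^2\Big)^{1/2}. \tag{7}$$

**Step 4 (adding one piece).** *This step bounds the growth of $\sum_i|\cdot|^2$ when the next $\Psi_k$ is added.* Let $y_i^{(s)}=\sum_{t\le s}\Psi_{k_t}e_i$, $A_s=\sum_i|y_i^{(s)}|^2$, $A_0=0$. Fix $s\ge1$ and write $k=k_s$, $y_i=y_i^{(s-1)}$, $v_i=\Psi_ke_i$. By Lemma 10,
$$A_s\le A_{s-1}+\sum_ih'(y_i)v_i+2\kappa\sum_i|v_i|^2,\qquad\sum_i|v_i|^2\le64\lambda^2\sum_i\|J_kB\Pi_ke_i\|^2=64\lambda^2\alpha_k^2.$$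
Consider the middle term. If $s=1$, all $y_i=0$, and it vanishes because $h'(0)=0$. Let $s\ge2$, so $k\ge3$. All $k_t$ with $t<s$ are at most $k-2$, so all $y_i$ lie in $Y=\sum_{t<s}\operatorname{ran}\Psi_{k_t}$, and
$$\dim Y\le\sum_{t<s}\operatorname{rank}\Pi_{k_t}\le\dim L_{k-2}\le n_{k-2}.$$
If $Y=\{0\}$ the term vanishes. Otherwise let $\mathcal N$ be a $2^{-k}$‑net of the unit sphere of $(Y,|\cdot|)$ with $|\mathcal N|\le(3\cdot2^k)^{n_{k-2}}$, which exists by the usual volume argument. For $y_i\ne0$ choose $c(i)\in\mathcal N$ with $\big|y_i/|y_i|-c(i)\big|\le2^{-k}$. The indices with $y_i=0$ contribute nothing. By Lemma 10,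
$$h'(y_i)v_i=|y_i|\,h'(y_i/|y_i|)v_i\le|y_i|\,h'(c(i))v_i+8\kappa2^{-k}|y_i||v_i|.$$
By Cauchy–Schwarz and $\alpha_k\le8$, the error terms add up to at most
$$8\kappa2^{-k}A_{s-1}^{1/2}\cdot8\lambda\alpha_k\le512\,\kappa\lambda\,2^{-k}A_{s-1}^{1/2}.$$
For the main terms, group the indices by the value of $c(i)$ and use $|h'(c)v|\le2|v|\le2\lambda\|v\|$ for $c\in\mathcal N$:
$$\sum_i|y_i|h'(c(i))v_i=\sum_{c\in\mathcal N}h'(c)\,\Psi_k\Big(\sum_{c(i)=c}|y_i|e_i\Big)\le\sum_{c\in\mathcal N}2\lambda\|\Psi_k\|\Big(\sum_{c(i)=c}|y_i|^2\Big)^{1/2}\le2\lambda\cdot64\,\varepsilon_{k-1}|\mathcal N|^{1/2}A_{s-1}^{1/2}.$$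
The last inequality uses (6) and Cauchy–Schwarz over $c$. Since $\varepsilon_{k-1}=2^{-k}(3\cdot2^k)^{-n_{k-2}}$, we have $\varepsilon_{k-1}|\mathcal N|^{1/2}\le2^{-k}$. So the middle term is at most $(512\kappa\lambda+128\lambda)2^{-k}A_{s-1}^{1/2}\le c_12^{-k}A_{s-1}^{1/2}$ with $c_1=640\kappa\lambda$. Put $c_2=128\kappa\lambda^2$ and use $A^{1/2}\le1+A$. For every $s\ge1$,
$$A_s\le(1+c_12^{-k_s})A_{s-1}+c_12^{-k_s}+c_2\alpha_{k_s}^2. \tag{8}$$

**Step 5 (closing the loop).** *This step deduces a bound for $S$ that does not depend on the number of pieces.* Since $\prod_s(1+c_12^{-k_s})\le e^{c_1}$ and $\sum_s2^{-k_s}\le1$, iterating (8) gives $\sum_i|z_i|^2\le e^{c_1}(c_1+c_2S)$. By (7), $S^2\le e^{c_1}(c_1+c_2S)$. If $S\ge1$, divide by $S$; in all cases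
$$S\le C_0:=1+e^{c_1}(c_1+c_2).$$
Adding the two parity classes, $\sum_k\alpha_k^2\le2C_0$. By Step 2, $|I|\le6C_0+1$, a constant depending only on $\lambda$ and $\kappa$. So (1) holds for $V^*$, and Lemma 1 applies. $\square$

## Property (D) for $X^*\oplus X^*$, and the proofs of Theorems A and B

Apply Theorem 9 to $V=X\oplus_2X$, $V^*=X^*\oplus_2X^*$. (The second copy is not needed for Theorem A, but it gives Theorem B(2).) By Lemma 5, $V$ is reflexive, and (H1) holds with $|(x,x')|^2=|x|^2+|x'|^2$. For (H2) let $Y_k=X^*_{\ge k}\oplus X^*_{\ge k}$. Then $Y_1=V^*$ and $\operatorname{codim}Y_{k+1}=2k$. Let $E\subset Y_k$ be nonzero with $\dim E\le n_k$. Its coordinate projections $E_1,E_2\subset X^*_{\ge k}$ have dimension at most $n_k$. Since $M$ is increasing and $M(n_k)\le f(k)$, Lemma 7 gives operators $J_1,J_2$ for $E_1,E_2$ (take $J_i=0$ if $E_i=0$). The operator $J(x,x')=(J_1x,J_2x')$ into the $\ell_2$‑sum has $\|J\|\le8$, and $\|(x,x')\|\le\|J(x,x')\|$ on $E$. So $X^*\oplus X^*$ satisfies (D).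

**Proof of Theorem A.** Given a continuous quadratic form $q$ on $X^*$, write $(x,x')\mapsto q(x)$ on $X^*\oplus X^*$ as a difference of nonnegative continuous forms and restrict to $X^*\oplus\{0\}$. So $X^*$ satisfies (D). By Lemma 6, $X$ satisfies (D). By Lemma 5, $X$ is reflexive; it has the normalized 1‑unconditional basis $(e_j)$; and by Lemma 4 it is not isomorphic to a Hilbert space. $\square$

**Proof of Theorem B(2).** Let $v:X^*\to X$ be bounded. The form $(x,x')\mapsto\langle x',vx\rangle$ on $X^*\oplus X^*$ is generated by the symmetric operator $T(x,x')=\frac12(v^*x',vx)$, where $X^{**}=X$. Since $X^*\oplus X^*$ satisfies (D), Fact 1 shows that $T$ factors through a Hilbert space. Hence so does $v$, which is twice a corner of $T$. For $v:X\to X^*$ argue in the same way with the form $(x,x')\mapsto\langle vx,x'\rangle$ on $X\oplus X$, which satisfies (D) by Lemma 6.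

An operator $(X^*)^r\to X^r=((X^*)^r)^*$ is a finite sum of operators that factor through its entries $X^*\to X$, hence through Hilbert spaces. Such a sum factors through the $\ell_2$‑sum of these Hilbert spaces. By Fact 1, $(X^*)^r$ satisfies (D). The same argument with entries $X\to X^*$ shows that $X^r$ satisfies (D). $\square$

**Proof of Theorem B(4).** $X$ and $X^*$ satisfy (D) by Theorem A. Since $X$ is not isomorphic to a Hilbert space, $X\oplus X^*$ fails (D) by Fact 2. Together with B(1), shown after Lemma 6, and B(3), shown after Proposition 8, this completes the proof of Theorem B. $\square$
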